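# Dichromatic numbers of direct products of oriented graphs

## 1. The guess $\chi_a(G\times H)=\min\{\chi_a(G),\chi_a(H)\}$ and its small cases

All digraphs are finite and nonempty, with no loops and no multiple arcs. Here are the notions we need.

**Definition (oriented graph).** An oriented graph is a digraph with no directed cycle of length 2: for any two vertices $u,v$, at most one of the arcs $uv$, $vu$ is present. Its girth is the girth of its underlying graph ($\infty$ for forests).

**Definition (dichromatic number).** The dichromatic number $\chi_a(G)$ is the smallest $k$ such that $V(G)$ can be partitioned into $k$ sets, each inducing a subdigraph with no directed cycle (an acyclic set).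

**Definition (direct product).** $G\times H$ has vertex set $V(G)\times V(H)$, with an arc from $(g,h)$ to $(g',h')$ if and only if $gg'$ is an arc of $G$ and $hh'$ is an arc of $H$.

Three examples for $\chi_a$. A directed cycle has $\chi_a=2$. A graph can be regarded as a symmetric digraph, each edge being a directed 2-cycle; then acyclic sets are exactly independent sets, so $\chi_a$ is the usual chromatic number $\chi$. We make this identification throughout. Finally, let $P$ be the tournament on $\mathbb Z/7$ with arcs $x\to x+1,\ x+2,\ x+4$. The out-neighborhood of $0$ is $\{1,2,4\}$, which is the directed triangle $1\to2\to4\to1$, and all out-neighborhoods are translates of it. An acyclic set of four vertices would contain a vertex dominating an acyclic triple, which is impossible. So acyclic sets have at most 3 vertices and $\chi_a(P)\ge\lceil 7/3\rceil=3$. The partition $\{0,1,2\},\{3,4,5\},\{6\}$ shows $\chi_a(P)=3$.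

A homomorphism is a vertex map that sends arcs to arcs.

**Fact 0.** If $\pi:D'\to D$ is a homomorphism of digraphs, then $\chi_a(D')\le\chi_a(D)$. If also $\pi':H'\to H$ is a homomorphism, then $\pi\times\pi':D'\times H'\to D\times H$ is a homomorphism.

*Proof.* Let $S\subseteq V(D)$ be acyclic. A directed cycle inside $\pi^{-1}(S)$ would map to a closed directed walk of positive length inside $S$, and such a walk contains a directed cycle. So preimages of acyclic sets are acyclic, and we can pull back an optimal partition of $D$. The second claim is immediate from the definition of arcs in a product. $\square$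

The two projections of $G\times H$ are homomorphisms, so always
$$\chi_a(G\times H)\le\min\{\chi_a(G),\chi_a(H)\}.\tag{1}$$

The natural guess is that (1) is an equality. For general digraphs it is not: Shitov's counterexamples to Hedetniemi's conjecture, viewed as symmetric digraphs, violate it. But those contain directed 2-cycles. Costa and Silva ("Acyclic Coloring of Products of Digraphs and of Digraphs with Bounded Treewidth", arXiv:2204.14212, 2022) are the source of the following question: does equality hold in (1) when $G$ and $H$ are oriented graphs?

Let us test the guess.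

*Minimum 1.* If one factor is acyclic, (1) gives $\chi_a(G\times H)=1$. Equality.

*Minimum 2.* If both values are at least $2$, take directed cycles $x_0\dots x_{a-1}$ in $G$ and $y_0\dots y_{b-1}$ in $H$. The vertices $(x_{t \bmod a},y_{t\bmod b})$, $t=0,1,2,\dots$, trace a closed directed walk of length $\mathrm{lcm}(a,b)$ in the product, so
$$\chi_a(G),\chi_a(H)\ge2\ \Longrightarrow\ \chi_a(G\times H)\ge2.\tag{2}$$
For instance the product of directed cycles of lengths 3 and 4 is one directed 12-cycle, and the product of two directed triangles is three disjoint directed triangles. So equality holds when the minimum is 2.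

*Comparable factors.* If there is a homomorphism $\varphi:G\to H$, then $g\mapsto(g,\varphi(g))$ is a homomorphism $G\to G\times H$. By Fact 0, $\chi_a(G)\le\chi_a(G\times H)$ and $\chi_a(G)\le\chi_a(H)$, so again (1) is an equality. In particular $\chi_a(P\times P)=3$.

So the guess survives these cases, and a counterexample needs minimum at least $3$ and no homomorphism between the factors in either direction. Nevertheless the guess is false, and as badly as (2) permits.

> **Theorem 1.** For every $g\ge 3$ there are oriented graphs $G,H$ of girth $\ge g$ with $\chi_a(G\times H)<\min\{\chi_a(G),\chi_a(H)\}$.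

> **Theorem 2.** Let $g\ge3$, $n_1,n_2\ge 2$ and $2\le k\le\min\{n_1,n_2\}$. There are oriented graphs $G,H$ of girth $\ge g$ with $\chi_a(G)=n_1$, $\chi_a(H)=n_2$, $\chi_a(G\times H)=k$. In particular $k=2$ is possible for all $n_1,n_2\ge2$.

Theorem 1 will be deduced from Shitov's theorem in Section 2. Theorem 2 does not use Shitov's theorem, and its case $n_1=n_2=3$, $k=2$ gives Theorem 1 again.

## 2. Removing 2-cycles without losing dichromatic number

We have counterexamples with 2-cycles and want to get rid of the 2-cycles. The first thing to try is to keep one arc of each 2-cycle. This maps homomorphically to the original, so the product does not go up; but the factors may go down. Already the symmetric $K_3$ has $\chi_a=3$, while every oriented graph on three vertices has $\chi_a\le2$. We must keep the dichromatic number of the factors, and a vertex is too small a place to do it.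

The remedy is to replace each vertex $v$ by a large set $V_v$, and each arc $uv$ by a sparse random set of arcs from $V_u$ to $V_v$. Sparse enough that no short cycles remain, dense enough that two large sets always see an arc. For the symmetric $K_2$ one can do it by hand: a directed cycle of even length $\ge g$ maps onto $K_2$ and has $\chi_a=2$. In general we use the following lemma. It is stated with an index set $R$ rather than with arcs, because Section 5 needs several edge families between the same two parts.

**Lemma 1.** Let $Q,R$ be finite nonempty sets with maps $\mathrm{tail},\mathrm{head}:R\to Q$ such that $\mathrm{tail}(r)\ne\mathrm{head}(r)$ for all $r$. Let $g\ge3$ and $0<\lambda\le1$. There are $n\ge1$, disjoint sets $V_a$ ($a\in Q$) of size $n$, and sets $E_r\subseteq V_{\mathrm{tail}(r)}\times V_{\mathrm{head}(r)}$ such that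

1. the multigraph on $\bigcup V_a$ with one edge $xy$ for each $r$ and each $(x,y)\in E_r$ has no cycle of length $\ell$ with $2\le\ell<g$ (two parallel edges count as a 2-cycle);
2. if $A\subseteq V_{\mathrm{tail}(r)}$ and $B\subseteq V_{\mathrm{head}(r)}$ have $|A|,|B|\ge\lambda n$, then $E_r\cap(A\times B)\ne\emptyset$.

*Proof.* Put $q=|Q|$, $\rho=|R|$. Start with parts of size $2n$. Include each potential edge, that is, each triple $(r,x,y)$ with $x$ in the tail part and $y$ in the head part of $r$, independently with probability $p=n^{-1+1/g}$.

**Step 1: few short cycles.** The purpose is to be able to destroy them by deleting fewer than $n$ vertices. Between two given vertices there are at most $\rho$ potential edges, since $\mathrm{tail}(r)\neq\mathrm{head}(r)$ means each $r$ contributes at most one. A cycle of length $\ell\ge2$ is given by a sequence of $\ell$ vertices, at most $(2qn)^\ell$ choices, and $\ell$ distinct edges, at most $\rho^\ell$ choices, all present with probability $p^\ell$. As $2qn\rho p=2q\rho\,n^{1/g}\ge1$, the expected number of cycles of lengths $2,\dots,g-1$ is at most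
$$\sum_{\ell=2}^{g-1}(2qn\rho p)^\ell\le g(2q\rho)^g\,n^{(g-1)/g}=o(n).$$
By Markov's inequality, with probability tending to $1$ there are fewer than $n$ of them.

**Step 2: no large empty pairs.** Fix $r$ and sets $A,B$ of size $\lceil\lambda n\rceil$ in the two parts of $r$. No edge of $E_r$ lies in $A\times B$ with probability at most $(1-p)^{\lambda^2n^2}\le\exp(-p\lambda^2n^2)=\exp(-\lambda^2n^{1+1/g})$. A part of size $2n$ has at most $4^n$ subsets, so some bad triple $(r,A,B)$ exists with probability at most $\rho\,16^n\exp(-\lambda^2n^{1+1/g})\to0$.

**Step 3: cleaning.** For $n$ large fix an outcome with neither bad event. Delete one vertex from each short cycle. Fewer than $n$ vertices go, so every part still has more than $n$ vertices; keep exactly $n$ in each part. Property 1 holds. Property 2 holds because $A$ and $B$ contain subsets of size $\lceil\lambda n\rceil$, which see an edge by Step 2, and no edge with both ends surviving was removed. $\square$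

**Lemma 2 (lifting).** For every digraph $D$ and $g\ge3$ there is an oriented graph $D'$ of girth $\ge g$ with a homomorphism $D'\to D$ and $\chi_a(D')=\chi_a(D)$.

*Proof.* If $\chi_a(D)=1$, take $D'=K_1$. Otherwise let $k=\chi_a(D)-1\ge1$.

**Step 1: the construction.** Apply Lemma 1 with $Q=V(D)$, $R=A(D)$ (the set of arcs, with their tails and heads), and $\lambda=\frac1{2k}$. Let $D'$ have vertex set $\bigcup_vV_v$ and arc set $\bigcup_rE_r$. By property 1 there are no parallel edges and no cycles shorter than $g$, so $D'$ is an oriented graph of girth $\ge g$. Sending all of $V_v$ to $v$ is a homomorphism, so $\chi_a(D')\le\chi_a(D)$.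

**Step 2: $k$ acyclic classes do not suffice.** Suppose $V(D')$ is partitioned into $k$ acyclic classes. The aim is to read off from it a $k$-coloring of $D$. For each $v$ pick a class $c(v)$ containing at least $n/k$ vertices of $V_v$. Since $k<\chi_a(D)$, the coloring $c$ of $D$ has a monochromatic directed cycle $v_1\dots v_\ell$, say $c(v_i)=c$ for all $i$. Put $s=\lceil n/k\rceil$ and choose $A_i\subseteq V_{v_i}$ inside class $c$ with $|A_i|=s$.

Class $c$ is acyclic, so it has a linear order $\prec$ in which all its arcs go forward. It would be too much to hope that all of $A_i$ precedes all of $A_{i+1}$; we compare medians. Let $\mu_i$ be the $\lceil s/2\rceil$-th element of $A_i$, let $L_i$ be the first $\lceil s/2\rceil$ elements and $U_i$ the last $\lceil s/2\rceil$ elements. Every $y\in L_i$ satisfies $y\preceq\mu_i$. The set $U_i$ starts at position $\lfloor s/2\rfloor+1\ge\lceil s/2\rceil$, so every $x\in U_i$ satisfies $x\succeq\mu_i$. Since $\lceil s/2\rceil\ge n/(2k)=\lambda n$, property 2 for the arc $v_iv_{i+1}$ gives an arc from some $x\in U_i$ to some $y\in L_{i+1}$. Hence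
$$\mu_i\preceq x\prec y\preceq\mu_{i+1}\qquad\text{for all } i \text{ modulo }\ell,$$
so $\mu_1\prec\mu_2\prec\dots\prec\mu_\ell\prec\mu_1$, a contradiction. $\square$

**Proof of Theorem 1.** Shitov (*Counterexamples to Hedetniemi's conjecture*, Ann. of Math. 190 (2019), 663–667) gives graphs $G_0,H_0$ with $\chi(G_0\times H_0)<\min\{\chi(G_0),\chi(H_0)\}$. View them as symmetric digraphs; their product as digraphs is the symmetric digraph of their product as graphs. Let $G,H$ be their lifts from Lemma 2. By Fact 0,
$$\chi_a(G\times H)\le\chi_a(G_0\times H_0)<\min\{\chi_a(G_0),\chi_a(H_0)\}=\min\{\chi_a(G),\chi_a(H)\}.\qquad\square$$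

The question is answered. Can the same route give Theorem 2, say with product value $2$? It cannot if we start from two graphs $G_0,H_0$ with $\chi\ge3$: both contain odd cycles, of lengths $a$ and $b$, and winding around both as in Section 1 gives a closed walk of odd length $\mathrm{lcm}(a,b)$ in $G_0\times H_0$. So $\chi(G_0\times H_0)\ge3$, and the bound supplied by Fact 0 never reaches $2$. At least one of the two digraphs that we lift must fail to be symmetric. The plan is now: find a graph $D$ and a digraph $H_0$ with $\chi(D)$ and $\chi_a(H_0)$ both large and $\chi_a(D\times H_0)\le2$; then lift both.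

## 3. A universal second factor: patterns and heights

Fix a graph $D$. A vertex set in a digraph is acyclic if and only if it carries a real "height" function that strictly increases along every arc. So a good 2-coloring of $D\times H$ is a pair of functions, a color $\kappa(v,y)\in\{0,1\}$ and a height $\eta(v,y)$, such that along each arc between vertices of equal color the height goes up. For fixed $y$ this is a pair of functions on $V(D)$. So we turn the situation around: let the vertices $y$ of $H$ *be* pairs (coloring of $V(D)$, heights on $V(D)$), and put in every arc that the height condition allows. Then $\chi_a(D\times H)\le2$ is automatic, and all the work lies in showing that $\chi_a(H)$ is large, that is, that every coloring of $V(H)$ with few colors has a monochromatic closed walk.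

What heights should we allow? Suppose first that the height depends only on the color: $p$ on color $0$ and $q$ on color $1$. In a closed walk the value $p$ cannot always go up, so at some step $y\to y'$ it does not, and this is allowed only if no edge $vv'$ of $D$ has colors $0$ at $(v,y)$ and $0$ at $(v',y')$. That is a condition on *all* vertices of color $0$. We relax it by allowing two heights per color: one for vertices on a monochromatic edge and one for the rest. The condition then concerns only the first kind of vertex, and the descent is made in two steps. Here are the definitions.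

**Definition (pattern).** A pattern on a finite graph $D$ is a map $X:V(D)\to\{0,1\}$. For $c\in\{0,1\}$ let
$$W^c(X)=\{v:\ X(v)=c\text{ and some neighbor }v'\text{ of }v\text{ has }X(v')=c\}.$$

**Definition (blocking).** For patterns $X,Y$ write $X\to_cY$ if every neighbor $w$ of every $v\in W^c(X)$ satisfies $Y(w)=1-c$.

*Example.* Let $D=C_5$ with vertices $v_1,\dots,v_5$ in cyclic order, and $X=(0,0,1,0,1)$. The only monochromatic edge is $v_1v_2$, so $W^0(X)=\{v_1,v_2\}$ and $W^1(X)=\emptyset$. The neighbors of $v_1,v_2$ are $v_1,v_2,v_3,v_5$, so $X\to_0Y$ if and only if $Y$ is $1$ at these four vertices, for instance $Y=(1,1,1,0,1)$. As $W^1(X)=\emptyset$, $X\to_1Y$ holds for every $Y$.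

Note that $X\to_cX$ holds only if $W^c(X)=\emptyset$: a vertex $v\in W^c(X)$ has a neighbor of color $c$.

**Proposition A.** Let $D$ be a finite graph with $\chi(D)\ge3$ and let $X_1,\dots,X_M$ be patterns. Suppose that for every $F:[M]\to[m]$ there are $i,j,h,k$ with $F(i)=F(j)=F(h)=F(k)$, $X_i\to_0X_j$ and $X_h\to_1X_k$. Then there is a finite digraph $H$ with $\chi_a(H)>m$ and $\chi_a(D\times H)\le2$.

*Proof.*

**Step 1: construction of $H$.** For an integer $N$, to be chosen large, let $V(H)$ be the set of all $y=(i;p_1,p_2,q_1,q_2)$ with $i\in[M]$ and $1\le p_1<p_2<q_1<q_2\le N$. For $v\in V(D)$ put $\kappa(v,y)=X_i(v)$ and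
$$\eta(v,y)=\begin{cases}p_2& \text{if }v\in W^0(X_i),\\ p_1& \text{if }X_i(v)=0,\ v\notin W^0(X_i),\\ q_2&\text{if }v\in W^1(X_i),\\ q_1&\text{if }X_i(v)=1,\ v\notin W^1(X_i).\end{cases}$$
Let $y\to y'$ be an arc if and only if, for every ordered pair $(v,v')$ of adjacent vertices of $D$ with $\kappa(v,y)=\kappa(v',y')$, we have $\eta(v,y)<\eta(v',y')$.

**Step 2: $H$ has no loops.** Since $\chi(D)\ge3$, $X_i$ has a monochromatic edge $vv'$. Both ends lie in the same $W^c(X_i)$, so $\kappa(v,y)=\kappa(v',y)$ and $\eta(v,y)=\eta(v',y)$. Hence $y\not\to y$, and $H$ is a digraph in our sense.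

**Step 3: $\chi_a(D\times H)\le2$.** Color $D\times H$ by $\kappa$. An arc $(v,y)\to(v',y')$ has $v,v'$ adjacent and $y\to y'$, so if its ends have equal color then $\eta$ strictly increases along it. Both color classes are acyclic.

**Step 4: passing to a homogeneous set.** It remains to show $\chi_a(H)>m$ for large $N$. Suppose $f:V(H)\to[m]$ has acyclic classes. We want $f$ not to see the numbers $p_1,p_2,q_1,q_2$. Color each 4-subset $\{p_1<p_2<q_1<q_2\}$ of $[N]$ with the vector $(f(i;p_1,p_2,q_1,q_2))_{i\in[M]}$; there are at most $m^M$ colors. By Ramsey's theorem for 4-subsets, if $N$ is large there is a 24-element set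
$$s_1<\dots<s_{12}<r_1<\dots<r_{12}$$
all of whose 4-subsets receive the same vector $(F(i))_{i\in[M]}$. Take $i,j,h,k$ as in the hypothesis for this $F$.

**Step 5: a monochromatic closed walk.** Consider the six vertices

| vertex | pattern | $(p_1,p_2)$ | $(q_1,q_2)$ |
|---|---|---|---|
| $y_1$ | $i$ | $(s_{10},s_{11})$ | $(r_4,r_5)$ |
| $y_2$ | $i$ | $(s_1,s_{12})$ | $(r_6,r_7)$ |
| $y_3$ | $j$ | $(s_2,s_3)$ | $(r_8,r_9)$ |
| $y_4$ | $h$ | $(s_4,s_5)$ | $(r_{10},r_{11})$ |
| $y_5$ | $h$ | $(s_6,s_7)$ | $(r_1,r_{12})$ |
| $y_6$ | $k$ | $(s_8,s_9)$ | $(r_2,r_3)$ |

All have the same $f$-color $F(i)=F(j)=F(h)=F(k)$. How to read the table: the heights of color $0$ must come down once per round. From $y_1$ to $y_2$ the pattern is unchanged, so only $p_2$ is ever compared with $p_2$, and $p_1$ may drop to $s_1$. From $y_2$ to $y_3$ the relation $X_i\to_0X_j$ makes $p_2$ of $y_2$ irrelevant, so $p_2$ may drop as well. In the other four steps all color-$0$ heights simply rise. Color $1$ does the same, with its descent placed at $y_4\to y_5\to y_6$.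

We check $y_1\to y_2\to\dots\to y_6\to y_1$. Let $v,v'$ be adjacent.

*Color 0.*

- $y_1\to y_2$: if $X_i(v)=X_i(v')=0$, then $v,v'\in W^0(X_i)$; the heights are $s_{11}<s_{12}$.
- $y_2\to y_3$: if $X_i(v)=X_j(v')=0$, then $v\notin W^0(X_i)$, since $X_i\to_0X_j$ would force $X_j(v')=1$. So the heights are $s_1$ and at least $s_2$.
- $y_3\to y_4$, $y_4\to y_5$, $y_5\to y_6$, $y_6\to y_1$: the larger color-0 height of the first vertex is below the smaller one of the second, by $s_3<s_4$, $s_5<s_6$, $s_7<s_8$, $s_9<s_{10}$ respectively.

*Color 1.*

- $y_4\to y_5$: if $X_h(v)=X_h(v')=1$, then $v,v'\in W^1(X_h)$; the heights are $r_{11}<r_{12}$.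
- $y_5\to y_6$: if $X_h(v)=X_k(v')=1$, then $v\notin W^1(X_h)$, since $X_h\to_1X_k$ would force $X_k(v')=0$. So the heights are $r_1$ and at least $r_2$.
- $y_6\to y_1$, $y_1\to y_2$, $y_2\to y_3$, $y_3\to y_4$: by $r_3<r_4$, $r_5<r_6$, $r_7<r_8$, $r_9<r_{10}$ respectively.

So one class of $f$ contains a closed directed walk, hence (there are no loops) a directed cycle, a contradiction. $\square$

## 4. Odd cycles obstruct: which $D$ can work

We need $D$ with $\chi(D)\ge n_1$ and patterns for $m=n_2-1$. It is tempting to fix one $D$ and look for cleverer patterns as $m$ grows. This fails.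

**Remark.** If $D$ contains an odd cycle $C$ of length $\ell$, then no patterns on $D$ satisfy the hypothesis of Proposition A for any $m\ge2^\ell$. Let $F(i)$ be the restriction of $X_i$ to $C$, one of $2^\ell$ possibilities. If $F(i)=F(j)=F(h)=F(k)$, let $vv'$ be a monochromatic edge of $C$ for this common restriction; it exists because $C$ is odd. If its color is $0$, then $v\in W^0(X_i)$ and $X_j(v')=0$, so $X_i\not\to_0X_j$. If its color is $1$, then $v\in W^1(X_h)$ and $X_k(v')=1$, so $X_h\not\to_1X_k$.

So $D$ must have large chromatic number and no short odd cycles, with a bound depending on $m$. Finite pieces of Borsuk graphs are of this kind. Let $S^d$ be the unit sphere in $\mathbb R^{d+1}$, and join $u,v\in S^d$ when $|u+v|<\varepsilon$, that is, when they are nearly antipodal. If $u_0,u_1,\dots,u_\ell=u_0$ is an odd closed walk, then consecutive points of the sequence $(-1)^tu_t$ are at distance less than $\varepsilon$, and it goes from $u_0$ to $-u_0$; so $2<\ell\varepsilon$. Short odd cycles are absent. The chromatic number will come from the Lyusternik–Shnirelman theorem: *if $S^d$ is covered by $d+1$ closed sets, one of them contains a pair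 of antipodal points.*

Patterns on such a graph come from subsets of the sphere. Take first a hemisphere: $X(u)=0$ if $\langle a,u\rangle\ge0$ and $X(u)=1$ otherwise. A point and a nearly antipodal point both get color $0$ only if they are near the equator $\langle a,u\rangle=0$. So $W^0$ and $W^1$ lie in a thin band around the equator, and $X\to_cY$ only asks something of $Y$ near that equator. Before adjusting hemispheres to each other, we decide which pairs $(i,j)$ should satisfy $X_i\to_0X_j$ and which $X_i\to_1X_j$.

## 5. A sparse index digraph $\Gamma$

We choose two sets of arcs $\Gamma_0,\Gamma_1$ on $[M]$ and will then demand $X_i\to_cX_j$ for $(i,j)\in\Gamma_c$. They must be rich enough for the hypothesis of Proposition A. We also want them locally tree-like with only short directed paths, since in Section 6 the demands are met one index at a time.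

**Lemma 3.** For all $m,\gamma\ge1$ there are a finite set $[M]$ and disjoint arc sets $\Gamma_0,\Gamma_1$ on $[M]$ such that: the underlying graph of $\Gamma=\Gamma_0\cup\Gamma_1$ is simple with girth $>\gamma$; $\Gamma$ has no directed cycle and its directed paths have at most $m$ arcs; and for every $F:[M]\to[m]$ some class $F^{-1}(c)$ contains both ends of an arc of $\Gamma_0$ and both ends of an arc of $\Gamma_1$.

*Proof.* Apply Lemma 1 with $Q=\{1,\dots,m+1\}$, $R=\{(a,b,c):1\le a<b\le m+1,\ c\in\{0,1\}\}$ with tail $a$ and head $b$, $\lambda=1/m$ and $g=\gamma+3$. Identify $\bigcup V_a$ with $[M]$ and let $\Gamma_c=\bigcup_{a<b}E_{(a,b,c)}$. By property 1 there are no parallel edges, so the underlying graph is simple, $\Gamma_0\cap\Gamma_1=\emptyset$, and the girth is at least $\gamma+3>\gamma$. Arcs go from parts of lower index to parts of higher index, and there are $m+1$ parts; so there are no directed cycles and directed paths have at most $m$ arcs.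

Given $F$, each $V_a$ has a color $c_a\in[m]$ occurring at least $n/m=\lambda n$ times in it. Two of the $m+1$ colors agree, say $c_a=c_b$ with $a<b$. Property 2, applied to the vertices of this color in $V_a$ and in $V_b$, once for $(a,b,0)$ and once for $(a,b,1)$, gives an arc of $\Gamma_0$ and an arc of $\Gamma_1$ inside the class. $\square$

## 6. Bending the hemispheres

Fix $d,m\ge1$, and take $\Gamma$ from Lemma 3 with
$$\gamma=d(4m+1).$$
Choose unit vectors $a_1,\dots,a_M\in\mathbb R^{d+1}$ such that any at most $d+1$ of them are linearly independent; normalized points $(1,s,s^2,\dots,s^d)$ with distinct $s$ will do, by the Vandermonde determinant. Put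
$$t_i(u)=|\langle a_i,u\rangle|,\qquad u\in S^d.$$
These functions are even and 1-Lipschitz. No $u\in S^d$ is orthogonal to $d+1$ of the $a_i$. So for each $(d+1)$-subset $J$ of $[M]$ the continuous function $\max_{i\in J}t_i$ is positive on the compact sphere, hence bounded below by a positive constant. There are finitely many $J$, so there is $\delta>0$ with
$$|\{i:\ t_i(u)\le2\delta\}|\le d\qquad\text{for all }u\in S^d.\tag{3}$$

We look for patterns of the form $X_i(u)=0$ if and only if $\langle a_i,u\rangle+b_i(u)\ge0$, where $b_i$ is an even continuous correction. Ignore $\varepsilon$ for the moment and treat the neighbor of $u$ as $-u$. As $b_i$ is even, $u$ and $-u$ both have color $0$ if and only if $b_i(u)\ge t_i(u)$, and both have color $1$ if and only if $b_i(u)<-t_i(u)$. To force $X_j=1$ at both $u$ and $-u$ means $b_j(u)<-t_j(u)$; to force $X_j=0$ at both means $b_j(u)\ge t_j(u)$. With strict and weak inequalities chosen so that they survive a limit, the demands $X_i\to_0X_j$ and $X_i\to_1X_j$ become (C0) and (C1) in Lemma 4 below.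

The plain hemispheres, all $b_i=0$, violate these: at a point with $t_i(u)=0$ we have $b_i\ge t_i$ and $b_j=0\ge-t_j$. The next attempt is to keep $b_i=0$ for the tails of arcs and correct the heads. This fails too, once $d\ge2$. Suppose $(i,j)\in\Gamma_0$ and $(h,j)\in\Gamma_1$, and let $u$ be orthogonal to both $a_i$ and $a_h$. With $b_i(u)=b_h(u)=0$, (C0) demands $b_j(u)<-t_j(u)$ and (C1) demands $b_j(u)>t_j(u)$. A way out is to choose the values in a different order: $b_i(u)=0$ first, then $b_j(u)<-t_j(u)$, and the *tail* $h$ last. Its only demand is that $b_h(u)\le-t_h(u)=0$ fails, so take $b_h(u)>0$.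

The general principle: at each point, an index with $t_i>0$ and $b_i=0$ makes no demand as a tail. Only the few indices with $t_i$ near $0$, and those reachable from them, need attention. If they span a forest, we can order them so that each new value has at most one earlier neighbor, and hence must lie in at most one open half-line. A half-line is never empty, and functions with values constrained to it can be extended from the boundary of a simplex to its interior.

**Lemma 4.** There are even continuous functions $b_i:S^d\to\mathbb R$, $i\in[M]$, such that for every $u\in S^d$: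

* (C0) for $(i,j)\in\Gamma_0$: not both $b_i(u)\ge t_i(u)$ and $b_j(u)\ge-t_j(u)$;
* (C1) for $(i,j)\in\Gamma_1$: not both $b_i(u)\le-t_i(u)$ and $b_j(u)\le t_j(u)$.

*Proof.*

**Step 1: a fine symmetric triangulation.** Its simplices are the pieces on which we work. Take the boundary of the cross-polytope in $\mathbb R^{d+1}$, subdivide barycentrically many times, and project radially to $S^d$. The result is invariant under $u\mapsto-u$. Radial projection is uniformly continuous on the boundary, so after enough subdivisions all simplices have diameter $\le\delta$. Moreover $\sigma\cap(-\sigma)=\emptyset$ for every simplex $\sigma$: before projection $\sigma$ lies in a face spanned by some vectors $\pm e_r$ with fixed signs; a common point of this face and its negative would have all coordinates zero, which is impossible on the boundary.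

**Step 2: active indices on a simplex.** For a simplex $\sigma$ let
$$I(\sigma)=\{i:\ \min_\sigma t_i\le\delta\},$$
and let $S(\sigma)$ be the set of vertices of $\Gamma$ reachable from $I(\sigma)$ by directed paths, including $I(\sigma)$ itself. We record:

- $|I(\sigma)|\le d$: fix $u\in\sigma$; since $t_i$ is 1-Lipschitz and $\sigma$ has diameter $\le\delta$, each $i\in I(\sigma)$ has $t_i(u)\le2\delta$, and (3) applies.
- If $i\notin I(\sigma)$, then $t_i>0$ on $\sigma$.
- $S(\sigma)$ is closed under out-neighbors.
- $S(\tau)\subseteq S(\sigma)$ for faces $\tau\subseteq\sigma$, because $\min_\tau t_i\ge\min_\sigma t_i$ gives $I(\tau)\subseteq I(\sigma)$.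
- $S(-\sigma)=S(\sigma)$, because the $t_i$ are even.

**Step 3: the underlying graph $\Gamma[S(\sigma)]$ is a forest.** This is where girth and short paths are used. Suppose not, and let $Z$ be a shortest cycle in $\Gamma[S(\sigma)]$, of length $\ell>\gamma=d(4m+1)$.

First, $Z$ is isometric: distances in $\Gamma[S(\sigma)]$ between vertices of $Z$ equal distances along $Z$. If not, among all pairs $x,y\in Z$ whose distance in $\Gamma[S(\sigma)]$ is less than their distance $d_Z(x,y)$ along $Z$, choose one with smallest distance in $\Gamma[S(\sigma)]$, realized by a path $P$. An interior vertex $z$ of $P$ on $Z$ would split $P$ into two parts of total length less than $d_Z(x,y)\le d_Z(x,z)+d_Z(z,y)$, so one of the pairs $(x,z)$, $(z,y)$ would be a choice with smaller distance. So $P$ meets $Z$ only in $x,y$. As $P$ is shorter than $d_Z(x,y)$, it is not an edge of $Z$, and $P$ together with a shortest arc of $Z$ from $x$ to $y$ is a cycle of length less than $2d_Z(x,y)\le\ell$, contradicting the choice of $Z$.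

Now each vertex of $Z$ is reachable from some element of $I(\sigma)$ by a directed path, which stays in $S(\sigma)$ and has at most $m$ arcs. Assign the vertex to such an element. Two vertices of $Z$ assigned to the same element are at distance at most $2m$ in $\Gamma[S(\sigma)]$, hence along $Z$. So the vertices assigned to one element all lie within $2m$ steps along $Z$ of any one of them, and there are at most $4m+1$ of them. With at most $d$ elements in $I(\sigma)$ we get $\ell\le d(4m+1)$, a contradiction.

**Step 4: the invariants of the construction.** We construct $b=(b_i)$ simplex by simplex, in order of increasing dimension, treating $\sigma$ and $-\sigma$ together by $b(-u)=b(u)$. On each treated simplex $\tau$ we maintain: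

- (I1) $b_j=0$ on $\tau$ for $j\notin S(\tau)$;
- (I2) (C0) and (C1) hold on $\tau$.

Given (I1), only arcs inside $S(\tau)$ matter for (I2). Indeed, if $i\notin S(\tau)$, then on $\tau$ we have $b_i=0$ and $t_i>0$, so neither $b_i\ge t_i$ nor $b_i\le-t_i$, and the arc $(i,j)$ causes no violation. If $i\in S(\tau)$, then $j\in S(\tau)$ as well.

**Step 5: extending over one simplex.** Let $\sigma$ be the next simplex. All its proper faces are treated, so $b$ is defined and continuous on $A=\partial\sigma$ (with $A=\emptyset$ if $\dim\sigma=0$), and satisfies (C0) and (C1) there.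

Set $b_j=0$ on $\sigma$ for $j\notin S(\sigma)$. This agrees with $b$ on $A$: on a proper face $\tau$ we have $S(\tau)\subseteq S(\sigma)$, so $j\notin S(\tau)$, and (I1) gives $b_j=0$ on $\tau$.

By Step 3 we can enumerate $S(\sigma)=\{j_1,\dots,j_r\}$ so that each $j_l$ is adjacent in $\Gamma$ to at most one earlier element: list each tree outward from a root. Define $b_{j_1},\dots,b_{j_r}$ on $\sigma$ in this order. When $s=b_{j_l}$ is to be extended from $A$ to $\sigma$, at most one arc between $j_l$ and earlier elements constrains it. The constraint reads as follows.

- Arc $(i,j)\in\Gamma_0$: $s<\theta$ on $E$, where $E=\{b_i\ge t_i\}$ and $\theta=-t_j$ if $j_l=j$ is the head; $E=\{b_j\ge-t_j\}$ and $\theta=t_i$ if $j_l=i$ is the tail.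
- Arc $(i,j)\in\Gamma_1$: $s>\theta$ on $E$, where $E=\{b_i\le-t_i\}$ and $\theta=t_j$ if $j_l=j$ is the head; $E=\{b_j\le t_j\}$ and $\theta=-t_i$ if $j_l=i$ is the tail.

In each case the function that defines $E$ is already known on all of $\sigma$, the set $E\subseteq\sigma$ is closed, $\theta$ is continuous, and the constraint already holds on $E\cap A$ because (C0) and (C1) hold on $A$.

If $A=\emptyset$, then $\sigma$ is a point; choose a real number in the required half-line. Otherwise let $\tilde s$ be a continuous extension of $s|_A$ to $\sigma$, by Tietze's theorem. If there is no constraint, take $s=\tilde s$. If the constraint is $s<\theta$ on $E$, let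
$$E'=\{x\in E:\ \tilde s(x)\ge\theta(x)\}.$$
It is compact, and disjoint from $A$ because the constraint holds on $E\cap A$. If $E'=\emptyset$, take $s=\tilde s$. Otherwise $\mathrm{dist}(\cdot,A)\ge\rho$ on $E'$ for some $\rho>0$. Put
$$s=\tilde s-C\,\mathrm{dist}(\cdot,A),\qquad C\ge0,\quad C\rho>\max_{E'}(\tilde s-\theta).$$
Then $s=\tilde s$ on $A$; on $E\setminus E'$ we have $s\le\tilde s<\theta$; on $E'$ we have $s\le\tilde s-C\rho<\theta$. The case $s>\theta$ is the same with a plus sign and reversed inequalities.

After the last index, every arc inside $S(\sigma)$ has been respected, at the moment its later end was defined. So (I1) and (I2) hold on $\sigma$.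

**Step 6: the antipodal simplex, and the end.** Define $b$ on $-\sigma$ by $b(-u)=b(u)$. As $\sigma\cap(-\sigma)=\emptyset$, there is no conflict with $\sigma$; on $\partial(-\sigma)$ this agrees with the values already chosen, which are even. Since $t_i$ is even and $S(-\sigma)=S(\sigma)$, (I1) and (I2) hold on $-\sigma$. Two distinct simplices of the same dimension meet, if at all, in a common proper face, which was treated earlier; so the pieces fit together. When all simplices are treated, $b$ is defined on $S^d$, even, continuous on each of finitely many closed simplices and hence continuous, and satisfies (C0) and (C1) everywhere. $\square$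

## 7. From the sphere to a finite graph

**Proposition B.** For all $d,m\ge1$ there are a finite graph $D$ with $\chi(D)\ge d+2$ and patterns $X_1,\dots,X_M$ on $D$ satisfying the hypothesis of Proposition A for $m$.

*Proof.* With $\Gamma,a_i,b_i$ as in Section 6, let
$$g_i(u)=\langle a_i,u\rangle+b_i(u),\qquad X_i(u)=\begin{cases}0&\text{if }g_i(u)\ge0,\\1&\text{if }g_i(u)<0,\end{cases}\qquad u\in S^d.$$

**Step 1: replacing "antipodal" by "nearly antipodal".** We claim that there is $\varepsilon\in(0,2)$ such that for all $u,v,w\in S^d$ with $|u+v|<\varepsilon$ and $|u+w|<\varepsilon$: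

- if $(i,j)\in\Gamma_0$ and $X_i(u)=X_i(v)=0$, then $X_j(w)=1$;
- if $(i,j)\in\Gamma_1$ and $X_i(u)=X_i(v)=1$, then $X_j(w)=0$.

Suppose not. There are finitely many arcs, so one arc $(i,j)$ violates the claim for triples $(u,v,w)$ with $\varepsilon\to0$. Pass to a subsequence with $u\to u_0$; then $v,w\to-u_0$.

If $(i,j)\in\Gamma_0$, then $g_i(u)\ge0$, $g_i(v)\ge0$, $g_j(w)\ge0$ along the sequence, so $g_i(u_0)\ge0$, $g_i(-u_0)\ge0$, $g_j(-u_0)\ge0$. As $b$ is even, the first two say $b_i(u_0)\ge\mp\langle a_i,u_0\rangle$, that is, $b_i(u_0)\ge t_i(u_0)$. The third says $b_j(u_0)\ge\langle a_j,u_0\rangle\ge-t_j(u_0)$. This contradicts (C0).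

If $(i,j)\in\Gamma_1$, then in the limit $g_i(\pm u_0)\le0$ and $g_j(-u_0)\le0$. So $b_i(u_0)\le-t_i(u_0)$ and $b_j(u_0)\le\langle a_j,u_0\rangle\le t_j(u_0)$. This contradicts (C1).

**Step 2: the graph.** Let $V\subset S^d$ be a finite $\varepsilon/3$-net, meaning that every point of $S^d$ is within $\varepsilon/3$ of $V$. Let $D$ be the graph on $V$ with $u\sim v$ if and only if $|u+v|<\varepsilon$. There are no loops, since $|u+u|=2>\varepsilon$.

**Step 3: $\chi(D)\ge d+2$.** Take any coloring of $V$ with $d+1$ colors; we find a monochromatic edge. Let $F_c$ be the set of points of $S^d$ at distance $\le\varepsilon/3$ from a vertex of color $c$. The $d+1$ closed sets $F_c$ cover $S^d$. By the Lyusternik–Shnirelman theorem some $F_c$ contains both $u$ and $-u$ for some $u$. So there are $x,y\in V$ of color $c$ with $|x-u|\le\varepsilon/3$ and $|y+u|\le\varepsilon/3$. Then $|x+y|\le2\varepsilon/3<\varepsilon$, so $x\sim y$.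

**Step 4: the patterns.** Restrict the $X_i$ to $V$. Let $(i,j)\in\Gamma_c$, let $u\in W^c(X_i)$, let $v$ be a neighbor of $u$ with $X_i(v)=c$, and let $w$ be any neighbor of $u$. Step 1 gives $X_j(w)=1-c$. So
$$X_i\to_cX_j\qquad\text{for all }(i,j)\in\Gamma_c,\ c=0,1.$$
By Lemma 3, for every $F:[M]\to[m]$ some class of $F$ contains both ends of an arc $(i,j)\in\Gamma_0$ and both ends of an arc $(h,k)\in\Gamma_1$. This is exactly the hypothesis of Proposition A. $\square$

## 8. Proof of Theorem 2 and the list of all triples

**Proof of Theorem 2.**

**Step 1: both factors large, product at most 2.** Let $d=\max\{1,n_1-2\}$ and $m=n_2-1\ge1$. Proposition B gives a graph $D$ with $\chi(D)\ge d+2=\max\{3,n_1\}$ and patterns on it, and Proposition A gives a digraph $H_0$ with $\chi_a(H_0)\ge n_2$ and $\chi_a(D\times H_0)\le2$. Lift $D$ (as a symmetric digraph) and $H_0$ by Lemma 2 to oriented graphs $D',H'$ of girth $\ge g$. Then $\chi_a(D')=\chi(D)\ge n_1$ and $\chi_a(H')=\chi_a(H_0)\ge n_2$. By Fact 0, $\chi_a(D'\times H')\le2$.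

**Step 2: exact values for the factors.** Deleting a vertex lowers $\chi_a$ by at most $1$, since the deleted vertex can be put back as a class of its own. Deleting vertices one at a time down to a single vertex, we pass through every value. So there are induced subdigraphs $G_1\subseteq D'$ and $H_1\subseteq H'$ with $\chi_a(G_1)=n_1$ and $\chi_a(H_1)=n_2$. They still have girth $\ge g$, and $G_1\times H_1\subseteq D'\times H'$ still has $\chi_a\le2$.

**Step 3: exact value $k$ for the product.** Let $T$ be a lift (Lemma 2) of the symmetric complete digraph $K_k$: an oriented graph of girth $\ge g$ with $\chi_a(T)=k$. Put $G=G_1\sqcup T$ and $H=H_1\sqcup T$ (disjoint unions). The dichromatic number of a disjoint union is the maximum over its parts, and $k\le\min\{n_1,n_2\}$, so $\chi_a(G)=n_1$ and $\chi_a(H)=n_2$. The product $G\times H$ is the disjoint union of four digraphs. Here $\chi_a(G_1\times H_1)\le2\le k$, and $G_1\times T$, $T\times H_1$, $T\times T$ have $\chi_a\le\chi_a(T)=k$ by (1). Finally, the vertices $(t,t)$ induce a copy of $T$ in $T\times T$, so $\chi_a(T\times T)\ge k$. Hence $\chi_a(G\times H)=k$. $\square$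

For $n_1=n_2=n\ge3$ and $k=2$ this gives, for every $g$, oriented graphs of girth at least $g$ and dichromatic number $n$ whose product has dichromatic number $2$. By (2), no smaller value is possible. In fact all triples can now be listed.

**Corollary (sharpness of Theorem 2).** The triples $(\chi_a(G),\chi_a(H),\chi_a(G\times H))$ attained by oriented graphs $G,H$ are exactly the triples $(n_1,n_2,k)$ with $2\le k\le\min\{n_1,n_2\}$ and the triples $(n_1,n_2,1)$ with $\min\{n_1,n_2\}=1$. In particular, equality in (1) is forced by the value of $\min\{\chi_a(G),\chi_a(H)\}$ exactly when that value is $\le2$.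

*Proof.* By (1) the product value is at most the minimum. If the minimum is $1$, the product value is $1$. If the minimum is at least $2$, the product value is at least $2$ by (2). So no other triples occur. Those with $k\ge2$ are attained by Theorem 2. For $(n_1,n_2,1)$ with, say, $n_1=1$, take $G=K_1$ and for $H$ a lift of the symmetric $K_{n_2}$ from Lemma 2, which is an oriented graph with $\chi_a(H)=n_2$; the case $n_2=1$ is symmetric. For the last sentence: if the minimum is $1$ or $2$, the list leaves only the product value $1$ or $2$, respectively; if the minimum is at least $3$, both $k=2$ and $k=\min\{n_1,n_2\}$ occur. $\square$
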